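\title{Abelian sections with many cyclic factors of order at least $p^2$ in $p$-subgroups of $GL(n,p)$}

\begin{abstract}
Let $p$ be a prime and let $H/K$ be an abelian section of a $p$-subgroup of $GL(n,p)$. Halasi, Podoski, Pyber and Szab\'o asked whether the number of factors of order at least $p^2$ in the cyclic decomposition of $H/K$ is at most $n$ or, failing that, bounded by $O(n)$. We show that the answer to both questions is negative for every fixed $p$; for example, a $2$-subgroup of $GL(27,2)$ has a section isomorphic to $C_4^{36}$. More generally, for fixed $p$ and fixed $e\ge 2$ the largest possible number of cyclic factors of order at least $p^e$ is $n^{2-o(1)}$, and the exponent $2$ is sharp. The groups are generated by unipotent matrices attached to long chains in a layered graph. The chains may share vertices, as long as they share no edge and no chain admits a detour.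
\end{abstract}

\section{The question and the answer}

Let $p$ be a prime, $n\ge 1$ an integer, and $GL(n,p)$ the group of invertible $n\times n$ matrices over the field $\mathbb F_p$ with $p$ elements. A \emph{section} of a group $G$ is a quotient $H/K$ with $K\vartriangleleft H\le G$. If $G$ is a finite $p$-group and $H/K$ is abelian, then $H/K$ is a direct product of nontrivial cyclic groups of $p$-power order, and the orders of the factors are uniquely determined. The following is asked in \cite{HPPS}.

\medskip
\noindent\textbf{Question.} \emph{Let $G\le GL(n,p)$ be a $p$-group and $H/K$ an abelian section of $G$. Does the cyclic decomposition of $H/K$ have at most $n$ factors of order at least $p^2$? If not, is the number of such factors at most $cn$ for an absolute constant $c$, independent of $p$, $n$, $G$, $H$ and $K$?}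
\medskip

Factors of order $p$ must be excluded: the matrices $\left(\begin{smallmatrix} I&X\\0&I\end{smallmatrix}\right)$ with $X$ of size $\lfloor n/2\rfloor\times\lceil n/2\rceil$ form an elementary abelian group of rank $\lfloor n/2\rfloor\lceil n/2\rceil$, which is quadratic in $n$. Larger factors look more expensive. An element of a $p$-subgroup of $GL(n,p)$ has the form $I+N$ with $N$ nilpotent, and
\[
(I+N)^{p^j}=I+N^{p^j}\qquad (j\ge 0),
\]
because the intermediate binomial coefficients are divisible by $p$. So an element of order at least $p^2$ needs $N^p\ne 0$, that is, a Jordan block of size at least $p+1$. The obvious way to produce many factors of order $p^2$ is to place such blocks along the diagonal. Each block uses up $p+1$ coordinates, and one gets $\lfloor n/(p+1)\rfloor$ factors. This suggests a linear bound.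

The guess is wrong: in a section, the long Jordan chains of different elements may overlap heavily. To state what is true, let $m_e(n,p)$, for $e\ge 1$, be the maximum, over all $p$-subgroups $G\le GL(n,p)$ and all abelian sections $H/K$ of $G$, of the number of cyclic factors of $H/K$ of order at least $p^e$. The question asks whether $m_2(n,p)\le n$ always holds or, failing that, whether $m_2(n,p)\le cn$ with an absolute constant $c$. Since $H$ is itself a $p$-subgroup of $GL(n,p)$, the group $G$ plays no further role.

\begin{theorem}\label{thm:answer}
Let $p$ be a prime and $r\ge 1$. Put $n=(p+1)^{r+1}$ and $k=2^r(p+1)^r$. Then some $p$-subgroup $H\le GL(n,p)$ has a normal subgroup $K$ with $H/K\cong (C_{p^2})^{k}$.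

Here $k/n=2^r/(p+1)$ is unbounded as $r\to\infty$. Hence the answer to both parts of the question is negative, even for any fixed $p$.
\end{theorem}

For $p=2$ and $r=2$ this gives $C_4^{36}$ as a section of a $2$-subgroup of $GL(27,2)$.

\begin{theorem}\label{thm:growth}
Let $p$ be a prime and $e\ge 2$.
\begin{enumerate}
\item[(1)] There is a constant $C=C(p,e)$ such that
\[
m_e(n,p)\ \ge\ n^2\exp\bigl(-C\sqrt{\log n}\bigr)\qquad\text{for all } n\ge p^{e-1}+1 .
\]
Sections attaining this bound can be taken homocyclic, that is, isomorphic to $(C_{p^e})^k$ for some $k$.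
\item[(2)] If $n\le p^{e-1}$, then $m_e(n,p)=0$. If $n>p^{e-1}$, then for every $0\le j<e$
\[
(e-j)\,m_e(n,p)\ \le\ \tfrac12\,(n-p^{j})(n-p^{j}+1).
\]
In particular $m_e(n,p)\le \frac{n(n-1)}{2e}$, and $m_e(p^{e-1}+1,p)=1$.
\end{enumerate}
Hence $m_e(n,p)=n^{2-o(1)}$ as $n\to\infty$ with $p$ and $e\ge2$ fixed, and the exponent $2$ is sharp.
\end{theorem}

The upper bounds also give a range in which the first part of the question has a positive answer.

\begin{corollary}\label{cor:small}
The bound $m_2(n,p)\le n$ holds in each of the following cases: $n\le p$; $n=p+s$ with $s\ge 1$ and $s(s-1)\le 2p$; $n\le 5$ and $p$ arbitrary.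
\end{corollary}

Section~\ref{sec:example} shows the main idea in $GL(5,2)$. Section~\ref{sec:chains} carries it out in general: a family of chains in a layered graph, under two conditions, yields a homocyclic section. Section~\ref{sec:translates} constructs such families from subsets of abelian groups and proves Theorem~\ref{thm:answer}. Section~\ref{sec:sphere} chooses better subsets and proves part (1) of Theorem~\ref{thm:growth}. Section~\ref{sec:upper} proves part (2) and Corollary~\ref{cor:small}.

\section{Two chains through one vertex}\label{sec:example}

Write $E_{uv}$ for the matrix units. The block-diagonal construction produces only one factor $C_4$ in $GL(5,2)$, since each block uses three coordinates. Here is how to get two. Name the coordinates $a,a',b,c,c'$, in this order, and take two chains that share the middle vertex,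
\[
a\to b\to c,\qquad a'\to b\to c'.
\]
Put $x=I+N$ and $x'=I+N'$ with $N=E_{ab}+E_{bc}$ and $N'=E_{a'b}+E_{bc'}$. Over $\mathbb F_2$ we have $x^2=I+E_{ac}$ and $x'^2=I+E_{a'c'}$, so both elements have order $4$. They do not commute:
\[
NN'=E_{ac'},\qquad N'N=E_{a'c}.
\]
But the disturbance sits at the positions $(a,c')$ and $(a',c)$, which join the beginning of one chain to the end of the other. The squares $x^2$ and $x'^2$ live at $(a,c)$ and $(a',c')$. So we should pass to a quotient that forgets the two mixed positions.

Let $H=\langle x,x'\rangle$. Consider the matrices supported on the diagonal and on the positions $(u,v)$ for which there is a walk from $u$ to $v$ along the four edges. They are closed under multiplication, since walks can be concatenated, so all elements of $H$ are of this form. Let $\pi$ be the map sending a matrix to its $3\times3$ submatrix on the rows and columns $a,b,c$. For matrices $M,M'$ with the support just described, an entry $(MM')_{uv}=\sum_w M_{uw}M'_{wv}$ with $u,v\in\{a,b,c\}$ only involves vertices $w$ on a walk from $u$ to $v$, and all such $w$ lie in $\{a,b,c\}$. Hence $\pi$ is multiplicative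 on $H$. It sends $x$ to $I+J$, where $J$ is the $3\times 3$ nilpotent Jordan block, and it sends $x'$ to $I$. The submatrix on $a',b,c'$ gives a homomorphism $\pi'$ with the roles exchanged. Together, $(\pi,\pi')$ maps $H$ onto $\langle I+J\rangle\times\langle I+J\rangle\cong C_4\times C_4$.

In this case the kernel is easily found. The matrix $W=E_{ac'}-E_{a'c}$ is annihilated by $N$ and $N'$ on both sides, so $xx'=x'x+W=x'x(I+W)$, and $z=I+W$ is a central element of $H$ of order $2$. The quotient $H/\langle z\rangle$ is generated by two commuting elements of order dividing $4$, so it has order at most $16$. As $z$ lies in the kernel and the image has order $16$, the kernel is exactly $\langle z\rangle$.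

Sharing a single vertex is thus harmless. Two other coincidences are not.
\begin{itemize}
\item \emph{A common edge.} For the chains $a\to b\to c$ and $a\to b\to c'$ the submatrix map on $a,b,c$ sends the second generator $I+E_{ab}+E_{bc'}$ to $I+E_{ab}\neq I$, which does not commute with the image $I+E_{ab}+E_{bc}$ of the first. The submatrix maps no longer separate the generators.
\item \emph{A detour.} For the chains $a\to b\to c$ and $a\to b'\to c$ the two generators commute and have the same square $I+E_{ac}$. They generate a group of order $8$, which is too small to have a section $C_4\times C_4$.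
\end{itemize}
The general construction excludes these two coincidences. With more than two chains, a detour may be composed of edges of several chains, and such detours are excluded as well.

\section{Edge-disjoint chains without detours}\label{sec:chains}

Let $\ell\ge 1$ and let $V=V_0\sqcup V_1\sqcup\dots\sqcup V_\ell$ be a finite nonempty set, divided into \emph{layers}. A \emph{chain} is a tuple $t=(t_0,\dots,t_\ell)$ with $t_i\in V_i$ for all $i$; its \emph{edges} are the pairs $(t_{i-1},t_i)$, $1\le i\le \ell$. Given a set $\mathcal C$ of chains, let $\Gamma$ be the directed graph on $V$ whose edges are the edges of all chains in $\mathcal C$. Each edge of $\Gamma$ raises the layer by exactly one. We impose two conditions.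
\begin{enumerate}
\item[(C1)] No two distinct chains in $\mathcal C$ have a common edge.
\item[(C2)] For every $t\in\mathcal C$, the only directed walk in $\Gamma$ from $t_0$ to $t_\ell$ is $t$ itself.
\end{enumerate}

\begin{proposition}\label{prop:chains}
Let $p$ be a prime, $e\ge 1$ and $\ell=p^{e-1}$. Let $\mathcal C$ be a set of chains in $V=V_0\sqcup\dots\sqcup V_\ell$ satisfying \textup{(C1)} and \textup{(C2)}, and let $n=|V|$. Then $GL(n,p)$ contains a $p$-subgroup $H$ with a normal subgroup $K$ such that $H/K\cong (C_{p^e})^{|\mathcal C|}$.
\end{proposition}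

\begin{proof}
Index rows and columns of $n\times n$ matrices over $\mathbb F_p$ by $V$. For each $t\in\mathcal C$ put
\[
x_t=I+\sum_{i=1}^{\ell}E_{t_{i-1}t_i},\qquad\text{and let}\qquad H=\langle x_t: t\in\mathcal C\rangle .
\]
Order $V$ so that $V_0$ comes first, then $V_1$, and so on. Then all $x_t$ are upper unitriangular, so $H$ is a $p$-group.

\emph{An algebra containing $H$.} We want to read off from an element of $H$ its submatrix on a chain, and must show that this is multiplicative. The elements of $H$ are hard to describe, but their supports are easy to control. Write $u\le v$ if there is a directed walk in $\Gamma$, of length at least $0$, from $u$ to $v$. This relation is reflexive and transitive, so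
\[
\mathcal A=\{M: M_{uv}=0\text{ unless }u\le v\}
\]
contains $I$ and is closed under addition and multiplication. It contains every $x_t$, hence $H\subseteq\mathcal A$ (inverses in the finite group $H$ are positive powers).

\emph{Reading along a chain.} For $t\in\mathcal C$ define
\[
\pi_t:\mathcal A\to M_{\ell+1}(\mathbb F_p),\qquad \pi_t(M)=(M_{t_it_j})_{0\le i,j\le \ell}.
\]
We claim that $\pi_t$ is a unital ring homomorphism. It is additive and $\pi_t(I)=I$. Let $M,M'\in\mathcal A$ and consider
\[
(MM')_{t_it_j}=\sum_{u\in V}M_{t_iu}M'_{ut_j}.
\]
A nonzero term requires $t_i\le u\le t_j$. Then we can concatenate the walk $t_0,\dots,t_i$, a walk from $t_i$ to $u$, a walk from $u$ to $t_j$, and the walk $t_j,\dots,t_\ell$. The result is a walk in $\Gamma$ from $t_0$ to $t_\ell$ through $u$. By (C2) this walk is $t$, so $u=t_h$ for some $h$. Hence $(MM')_{t_it_j}=\sum_{h=0}^{\ell}M_{t_it_h}M'_{t_ht_j}$, which is the $(i,j)$ entry of $\pi_t(M)\pi_t(M')$.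

\emph{Images of the generators.} Let $s,t\in\mathcal C$. If the $(t_a,t_b)$ entry of $x_s-I$ is nonzero, then $(t_a,t_b)=(s_{i-1},s_i)$ for some $i$. Comparing layers gives $a=i-1$ and $b=i$, so $s$ and $t$ share an edge, and $s=t$ by (C1). Therefore
\[
\pi_t(x_s)=I\quad(s\neq t),\qquad \pi_t(x_t)=I+J,
\]
where $J$ is the nilpotent Jordan block of size $\ell+1$. The power $(I+J)^{p^j}=I+J^{p^j}$ equals $I$ if and only if $p^j\ge \ell+1=p^{e-1}+1$, that is, if and only if $j\ge e$. So $I+J$ has order $p^e$. (This is where $\ell=p^{e-1}$ enters: it is the shortest chain length for which the order is $p^e$.)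

\emph{Conclusion.} Restricted to $H$, the maps $\pi_t$ are group homomorphisms into $GL(\ell+1,p)$. Let $\Phi=(\pi_t)_{t\in\mathcal C}:H\to\prod_{t\in\mathcal C}GL(\ell+1,p)$. It sends the generator $x_t$ to the element with coordinate $I+J$ at $t$ and $I$ elsewhere. Hence $\Phi(H)=\prod_{t\in\mathcal C}\langle I+J\rangle\cong(C_{p^e})^{|\mathcal C|}$, and $K=\ker\Phi$ is as required.
\end{proof}

We now have a combinatorial problem: with $\ell$ fixed, find families of chains satisfying (C1) and (C2) that are much larger than the number of vertices.

\section{Chains with constant step}\label{sec:translates}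

An economical way to control all walks at once is to make the picture invariant under translation. Let every layer be a copy of a finite abelian group $B$, and let a chain start at $a\in B$ and advance by a constant step $d$ from a set $D\subseteq B$ of permitted steps. An edge reveals its step, so (C1) is automatic. A walk through all the layers may change its step from layer to layer, and (C2) says that such a walk must not end where a constant-step chain with the same starting point ends, unless it is that chain. This is a condition on $D$ and $\ell$ alone:
\begin{equation}\label{eq:star}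
d_1+\dots+d_\ell=\ell d,\quad d_1,\dots,d_\ell,d\in D\quad\Longrightarrow\quad d_1=\dots=d_\ell=d .
\end{equation}
It makes sense for a subset $D$ of any abelian group.

\begin{lemma}\label{lem:translates}
Let $p$ be a prime, $e\ge1$ and $\ell=p^{e-1}$. Let $B$ be a finite abelian group and let $D\subseteq B$ satisfy \eqref{eq:star}. Then $GL((\ell+1)|B|,p)$ contains a $p$-subgroup with a section isomorphic to $(C_{p^e})^{|B||D|}$.
\end{lemma}

\begin{proof}
Let $V_i=B\times\{i\}$ for $0\le i\le\ell$. For $(a,d)\in B\times D$ let $t(a,d)$ be the chain whose $i$-th vertex is $(a+id,i)$. Let $\mathcal C$ be the set of these chains. If the edge $((b,i-1),(b',i))$ lies on $t(a,d)$, then $d=b'-b$ and $a=b-(i-1)d$. So an edge determines the pair $(a,d)$; this gives (C1), and it shows that the $|B||D|$ chains are distinct. The edges of $\Gamma$ from $V_{i-1}$ to $V_i$ are exactly the pairs $((b,i-1),(b+d,i))$ with $b\in B$ and $d\in D$. A walk from $(a,0)$ to $(a+\ell d,\ell)$ has length $\ell$, since each step raises the layer by one. If its steps are $d_1,\dots,d_\ell\in D$, then $d_1+\dots+d_\ell=\ell d$. By \eqref{eq:star} all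 $d_i$ equal $d$, so the walk is $t(a,d)$. This is (C2), and Proposition~\ref{prop:chains} applies.
\end{proof}

The number of factors divided by the dimension is $|D|/(\ell+1)$. To refute a linear bound we only need, for fixed $\ell=p$, sets $D$ of unbounded size satisfying \eqref{eq:star}; to reach $n^{2-o(1)}$ we need $|D|=|B|^{1-o(1)}$. (For $\ell=1$ condition \eqref{eq:star} is empty, and $D=B$ gives an elementary abelian section of rank $n^2/4$ with $n=2|B|$.)

In $\mathbb Z^r$ condition \eqref{eq:star} says that a point of $D$ is an average of $\ell$ points of $D$ only in the trivial way. It therefore holds whenever $D$ consists of points in convex position, that is, whenever every point of $D$ is a vertex of the convex hull of $D$. The next lemma transfers such sets to a finite group: the modulus is chosen so large that sums of $\ell$ steps do not wrap around.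

\begin{lemma}\label{lem:wrap}
Let $\ell,q,r\ge1$ be integers and put $M=\ell(q-1)+1$. Let $D\subseteq\{0,1,\dots,q-1\}^r\subset\mathbb Z^r$ satisfy \eqref{eq:star} in $\mathbb Z^r$. Then reduction modulo $M$ is injective on $D$, and the image of $D$ in $(\mathbb Z/M)^r$ satisfies \eqref{eq:star}.
\end{lemma}

\begin{proof}
Injectivity holds because $q\le M$. Suppose $d_1+\dots+d_\ell\equiv \ell d\pmod M$ with $d_i,d\in D$. In each coordinate both sides are integers in $[0,\ell(q-1)]=[0,M-1]$. So they are equal in $\mathbb Z^r$, and \eqref{eq:star} in $\mathbb Z^r$ gives $d_1=\dots=d_\ell=d$.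
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Take $e=2$, $\ell=p$, $q=2$ and $D=\{0,1\}^r\subset\mathbb Z^r$, the set of vertices of the cube. It satisfies \eqref{eq:star}: if $\varepsilon_1+\dots+\varepsilon_p=p\varepsilon$ with all $\varepsilon_i$ and $\varepsilon$ in $\{0,1\}$, then the sum is $0$ or $p$, so all $\varepsilon_i$ are equal to $\varepsilon$; apply this in each coordinate. Here $M=p+1$, so by Lemma~\ref{lem:wrap} we may regard $D$ as a subset of $B=(\mathbb Z/(p+1))^r$ satisfying \eqref{eq:star}. Lemma~\ref{lem:translates} gives a $p$-subgroup of $GL(n,p)$ with a section $(C_{p^2})^k$, where $n=(p+1)|B|=(p+1)^{r+1}$ and $k=|B||D|=(p+1)^r2^r$.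

All $k$ factors have order $p^2$. Given a prime $p$ and a constant $c$, choose $r$ with $2^r>c(p+1)$; then $m_2(n,p)\ge k>cn$ for the corresponding $n$. So no bound $m_2(n,p)\le cn$ holds for all $n$, even with $p$ fixed. The case $c=1$ answers the first part of the question.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=2pt}]
\node (a0) at (0,0) {$0$};
\node (a1) at (0,-1.4) {$1$};
\node (a2) at (0,-2.8) {$2$};
\node (b0) at (3.2,0) {$0$};
\node (b1) at (3.2,-1.4) {$1$};
\node (b2) at (3.2,-2.8) {$2$};
\node (c0) at (6.4,0) {$0$};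
\node (c1) at (6.4,-1.4) {$1$};
\node (c2) at (6.4,-2.8) {$2$};
\node[draw=none] at (0,0.8) {$V_0$};
\node[draw=none] at (3.2,0.8) {$V_1$};
\node[draw=none] at (6.4,0.8) {$V_2$};
\draw[->] (a0) -- (b0);
\draw[->] (a1) -- (b1);
\draw[->] (a2) -- (b2);
\draw[->] (b0) -- (c0);
\draw[->] (b1) -- (c1);
\draw[->] (b2) -- (c2);
\draw[->,dashed] (a0) -- (b1);
\draw[->,dashed] (a1) -- (b2);
\draw[->,dashed] (a2) -- (b0);
\draw[->,dashed] (b0) -- (c1);
\draw[->,dashed] (b1) -- (c2);
\draw[->,dashed] (b2) -- (c0);
\end{tikzpicture}
\caption{Six chains on nine vertices. Each layer is a copy of $\mathbb Z/3$; solid edges add $0$, dashed edges add $1$. The chains are the three walks with two solid edges and the three walks with two dashed edges. From $a\in V_0$ they lead to $a$ and to $a+2$, while every walk with one solid and one dashed edge leads to $a+1$. So no chain has a detour, and a $2$-subgroup of $GL(9,2)$ has a section $C_4^6$.}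
\label{fig:nine}
\end{figure}

Figure~\ref{fig:nine} shows the case $p=2$, $r=1$. The block-diagonal construction would give only three factors $C_4$ in $GL(9,2)$; the chains give six. This does not yet exceed $n=9$, but each increase of $r$ by one multiplies $n$ by $p+1$ and $k$ by $2(p+1)$, and for $p=2$ the value $r=2$ already gives $k=36>27=n$. The modulus $p+1$ cannot be lowered for the step set $\{0,1\}$: in $\mathbb Z/M$ with $2\le M\le p$, a sum of $M$ ones and $p-M$ zeros is $0=p\cdot0$, which violates \eqref{eq:star}.

\section{Points on a sphere}\label{sec:sphere}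

In Theorem~\ref{thm:answer} we have $\log k/\log n\to 1+\log2/\log(p+1)$ as $r\to\infty$, which is less than $2$. The loss comes from the fact that the cube $\{0,1\}^r$ occupies only a fraction $(2/(p+1))^r$ of $B$, a negative power of $|B|$. To do better we use a larger box $\{0,\dots,q-1\}^r$. For $q\ge3$ its points are no longer in convex position. But those on a common sphere around the origin are, and some sphere contains many of them, because only few values of the squared norm are possible.

\begin{lemma}\label{lem:sphere}
Let $q,r\ge1$ be integers. There is a set $D\subseteq\{0,\dots,q-1\}^r$ with $|D|\ge q^r/(rq^2)$ that satisfies \eqref{eq:star} in $\mathbb Z^r$ for every $\ell\ge1$.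
\end{lemma}

\begin{proof}
The $q^r$ points of the box have squared Euclidean norm in $\{0,1,\dots,r(q-1)^2\}$. By the pigeonhole principle there is an $R$ such that the set $D$ of points of the box of squared norm $R$ has
\[
|D|\ge\frac{q^r}{r(q-1)^2+1}\ge\frac{q^r}{rq^2};
\]
the last step holds because $rq^2-r(q-1)^2=r(2q-1)\ge1$. Let $d_1+\dots+d_\ell=\ell d$ with $d_i,d\in D$. Taking inner products with $d$ gives $\sum_i\langle d_i,d\rangle=\ell R$. From $0\le|d_i-d|^2=2R-2\langle d_i,d\rangle$ we get $\langle d_i,d\rangle\le R$ for each $i$. Hence equality holds for each $i$, so $|d_i-d|^2=0$ and $d_i=d$.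
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:growth}, part \textup{(1)}]
Let $\ell=p^{e-1}$, so $\ell\ge2$. For $n_0\le n$ the embedding $g\mapsto\mathrm{diag}(g,I)$ of $GL(n_0,p)$ into $GL(n,p)$ carries sections to isomorphic sections. So Lemmas~\ref{lem:sphere}, \ref{lem:wrap} and \ref{lem:translates}, with $B=(\mathbb Z/M)^r$, give for all integers $q,r\ge1$
\begin{equation}\label{eq:lower}
m_e(n,p)\ \ge\ M^r|D|\ \ge\ \frac{M^rq^r}{rq^2}\qquad\text{whenever } M=\ell(q-1)+1\text{ and }(\ell+1)M^r\le n,
\end{equation}
and this is witnessed by sections isomorphic to $(C_{p^e})^{k}$ with $k=M^r|D|$.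

It remains to choose $q$ and $r$. Roughly, $M\approx\ell q$, and we want $M^r\approx n/(\ell+1)$. Compared with $(n/(\ell+1))^2$, the right-hand side of \eqref{eq:lower} loses a factor exponential in $r$ and a factor $rq^2$, while $r\log q$ is essentially $\log n$. The two losses balance when $r$ and $\log q$ are both of order $\sqrt{\log n}$.

Let $L=\log\frac{n}{\ell+1}$ and suppose first that
\[
L\ge L_0:=\max\{1,(2\log 2\ell)^2\}.
\]
Put $r=\lceil\sqrt L\rceil$; as $L\ge1$ we have $\sqrt L\le r\le2\sqrt L$. Put $y=e^{L/r}$ and $q=\lfloor (y-1)/\ell\rfloor+1$. Then the following hold.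
\begin{itemize}
\item $y\ge e^{\sqrt L/2}\ge 2\ell$.
\item $M=\ell\lfloor(y-1)/\ell\rfloor+1\le y$, so $(\ell+1)M^r\le(\ell+1)e^L=n$, and \eqref{eq:lower} applies.
\item $M>\ell\bigl((y-1)/\ell-1\bigr)+1=y-\ell\ge y/2$, since $y\ge2\ell$.
\item $q\ge(y-1)/\ell\ge y/(2\ell)$, since $y\ge2$.
\item $q\le(y-1)/\ell+1\le y$.
\end{itemize}
Inserting these bounds in \eqref{eq:lower} and using $y^r=e^L=n/(\ell+1)$, we obtain
\[
m_e(n,p)\ \ge\ \frac{(y/2)^r\,\bigl(y/(2\ell)\bigr)^r}{r\,y^2}
=\Bigl(\frac n{\ell+1}\Bigr)^2\exp\bigl(-r\log(4\ell)-\log r-2L/r\bigr).
\]
Here $r\log(4\ell)\le2\log(4\ell)\sqrt L$, $\log r\le r\le2\sqrt L$ and $2L/r\le2\sqrt L$. So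
\[
m_e(n,p)\ \ge\ \Bigl(\frac n{\ell+1}\Bigr)^2\exp\bigl(-(2\log(4\ell)+4)\sqrt L\bigr).
\]
Since $L\le\log n$ and $\log n\ge\log3>1$, we also have $(\ell+1)^{-2}\ge\exp(-2\log(\ell+1)\sqrt{\log n})$. Hence the required bound holds for these $n$ with any $C\ge 2\log(4\ell)+4+2\log(\ell+1)$.

The remaining $n$ satisfy $\ell+1\le n<(\ell+1)e^{L_0}$. For them $m_e(n,p)\ge1$: if $J$ is the nilpotent Jordan block of size $\ell+1$, then $I+J$ has order $p^e$, as computed in the proof of Proposition~\ref{prop:chains}, and $\mathrm{diag}(I+J,I)$ generates a cyclic subgroup $C_{p^e}$ of $GL(n,p)$. If moreover $C\ge2\sqrt{\log n}$ for these finitely many $n$, then $n^2\exp(-C\sqrt{\log n})\le1$, and the bound holds for them too. All conditions on $C$ depend only on $\ell=p^{e-1}$.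
\end{proof}

\section{Upper bounds}\label{sec:upper}

The upper bounds rest on one observation: the $p^j$-th power of a unitriangular matrix has no nonzero off-diagonal entry at distance less than $p^j$ from the main diagonal. This leaves limited room for such powers, while the $p^j$-th powers of an abelian group with many large factors form a large group.

\begin{proof}[Proof of Theorem~\ref{thm:growth}, part \textup{(2)}]
Let $A=H/K$ be an abelian section of a $p$-subgroup of $GL(n,p)$, and let $m$ be the number of its cyclic factors of order at least $p^e$. The group of upper unitriangular matrices is a Sylow $p$-subgroup of $GL(n,p)$, so after conjugation we may assume that $H$ consists of upper unitriangular matrices.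

For $s\ge1$ let $\mathfrak n_s$ be the set of matrices $N$ with $N_{uv}=0$ unless $v-u\ge s$. Then $\mathfrak n_s\mathfrak n_t\subseteq\mathfrak n_{s+t}$. So $U_s=I+\mathfrak n_s$ is closed under multiplication, and being a finite subset of $GL(n,p)$ it is a subgroup. Counting free entries diagonal by diagonal,
\[
|U_s|=p^{\sum_{d=s}^{n-1}(n-d)}=p^{(n-s)(n-s+1)/2}\quad(s\le n),\qquad U_s=1\quad(s\ge n).
\]

Let $0\le j<e$. For $h=I+N\in H$ we have $N\in\mathfrak n_1$, so $h^{p^j}=I+N^{p^j}\in H\cap U_{p^j}$. Every element of $A^{p^j}=\{a^{p^j}:a\in A\}$ is the image of such an $h^{p^j}$, so $|A^{p^j}|\le|U_{p^j}|$. On the other hand, a cyclic factor of order $p^f\ge p^e$ contributes a factor $p^{f-j}\ge p^{e-j}$ to $|A^{p^j}|$. Thus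
\begin{equation}\label{eq:upper}
p^{(e-j)m}\ \le\ |A^{p^j}|\ \le\ |U_{p^j}| .
\end{equation}

If $n\le p^{e-1}$, take $j=e-1$; then $U_{p^{e-1}}=1$, and \eqref{eq:upper} gives $m=0$. If $n>p^{e-1}$, then $p^j\le n$ for all $0\le j<e$, and \eqref{eq:upper} reads
\[
(e-j)m\le\tfrac12(n-p^j)(n-p^j+1).
\]
The case $j=0$ is $m\le\frac{n(n-1)}{2e}$, which holds trivially when $n\le p^{e-1}$. For $n=p^{e-1}+1$ the case $j=e-1$ gives $m\le1$. This value is attained by the cyclic group $\langle I+J\rangle\cong C_{p^e}$, where $J$ is the nilpotent Jordan block of size $n$.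

Finally, parts (1) and (2) together give $n^2\exp(-C\sqrt{\log n})\le m_e(n,p)\le n^2/(2e)$ for $n\ge p^{e-1}+1$. Hence $m_e(n,p)=n^{2-o(1)}$ for fixed $p$ and $e\ge2$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:small}]
Apply part (2) of Theorem~\ref{thm:growth} with $e=2$. If $n\le p$, then $m_2(n,p)=0$. If $n=p+s$ with $s\ge1$, then $j=1$ gives $m_2(n,p)\le s(s+1)/2$, and this is at most $p+s$ exactly when $s(s-1)\le2p$. If $n\le5$, then $m_2(n,p)\le n(n-1)/4\le n$.
\end{proof}

\begin{remark}
For fixed $p$ and $e\ge2$, Theorem~\ref{thm:growth} determines $m_e(n,p)$, for $n\ge p^{e-1}+1$, up to a factor $\exp(O_{p,e}(\sqrt{\log n}))$. The arguments given here do not decide whether $m_e(n,p)\ge c\,n^2$ for some $c=c(p,e)>0$ and all large $n$. This has no bearing on the question of \cite{HPPS}, whose two parts are both answered in the negative.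
\end{remark}

\begin{thebibliography}{9}
\bibitem{HPPS}
Zolt\'an Halasi, K\'aroly Podoski, L\'aszl\'o Pyber, Endre Szab\'o,
\emph{On $p$-groups with a maximal elementary abelian normal subgroup of rank $k$},
arXiv:2305.02037 (2023).
\end{thebibliography}
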